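\title{Virtual fibering of amalgams over virtually cyclic subgroups}

\begin{abstract}
Let $G=G_1*_{G_0}G_2$ be an amalgamated free product over an infinite virtually cyclic group $G_0$. We prove that if $G_1$ and $G_2$ are virtually fibered and $G_0$ is a virtual retract of both, then $G$ is virtually fibered. The fibering is read off from an action of $G$ on a finite union of copies of $\mathbb Z$, glued from rescaled actions of the two factors. We also characterize virtual fibering of such amalgams in terms of the factors, extend the result to finite trees of groups, and give examples showing that the virtual retraction hypothesis cannot be weakened to a cyclic subgroup of $G_0$ and that trees cannot be replaced by graphs.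
\end{abstract}

\section{Introduction}\label{sec:intro}

A group $H$ is \emph{fibered} if there is an epimorphism $H\to\mathbb Z$ whose kernel is finitely generated, and \emph{virtually fibered} if some finite index subgroup of $H$ is fibered. Thus a fibered group is a semidirect product $F\rtimes\mathbb Z$ with $F$ finitely generated; the fundamental group of a compact manifold that fibers over the circle with connected fiber is an example, by the exact sequence of homotopy groups. We ask when virtual fibering passes from two groups $G_1,G_2$ to an amalgam $G=G_1*_{G_0}G_2$ over an infinite virtually cyclic group $G_0$.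

Consider first the case in which no finite index subgroups are needed. Let $G_0=\langle n\rangle$ be infinite cyclic, and let $\chi_i\colon G_i\to\mathbb Z$ be homomorphisms with finitely generated kernels such that $a=\chi_1(n)$ and $b=\chi_2(n)$ are nonzero. Then $b\chi_1$ and $a\chi_2$ agree on $n$, so together they define a homomorphism $\chi\colon G\to\mathbb Z$. Its kernel acts on the Bass--Serre tree of $G$. The vertex stabilizers are conjugates of $\ker\chi_1$ and $\ker\chi_2$, and there are finitely many orbits of edges because $\chi(G_0)$ has finite index in $\chi(G)$. It follows that $\ker\chi$ is finitely generated (Lemma~\ref{lem:count}). Two features of this argument matter. The homomorphisms must not vanish on $G_0$, since otherwise the kernel has infinitely many orbits of edges. And agreement on $G_0$ is agreement of a single number, which rescaling can arrange.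

The virtual form of the condition $a\ne0$ is the following. A subgroup $A\leqslant H$ is a \emph{virtual retract} of $H$, written $A\leqslant_{\mathrm{vr}}H$, if there are a finite index subgroup $R\leqslant H$ containing $A$ and a homomorphism $\rho\colon R\to A$ with $\rho|_A=\mathrm{id}_A$. Every finite index subgroup is a virtual retract (take $R=A$), while the center of the integral Heisenberg group is not (Example~\ref{ex:heis}). For $H$ finitely generated and $A$ infinite virtually cyclic, $A\leqslant_{\mathrm{vr}}H$ means exactly that some finite index normal subgroup $K$ of $H$ meets $A$ in an infinite cyclic group that survives in the abelianization $K^{ab}$ (Lemma~\ref{lem:vr}). This leads to the following question, which comes from the paper \cite{MM} of Merladet Urig\"uen and Minasyan.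

\begin{quote}
Let $G=G_1*_{G_0}G_2$ with $G_0$ infinite virtually cyclic. Suppose that $G_i$ is virtually fibered and $G_0\leqslant_{\mathrm{vr}}G_i$ for $i=1,2$. Must $G$ be virtually fibered?
\end{quote}

There is a reason to doubt it. A finite index subgroup $H\leqslant G$ acts on the Bass--Serre tree with a finite quotient graph that usually has cycles. A vertex group of $H$ is a finite index subgroup $K$ of a factor, say of $G_1$, and it carries several edge groups, generated by different $G_1$-conjugates of one element $n\in G_0$. A homomorphism $K\to\mathbb Z$ takes values $a_1,\dots,a_r$ on these conjugates, and one cannot in general make them equal, even up to sign (Section~\ref{sec:example}). We have one scaling factor for each vertex and one equation for each edge, so around every cycle the ratios of the values must multiply to~$1$. The group $BS(1,2)=\langle a,t\mid tat^{-1}=a^2\rangle$ consists of one cycle with ratio $2$, and it is not virtually fibered (Example~\ref{ex:bs}). One might guess that an amalgam can hide such a cycle in each of its finite index subgroups. It cannot.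

\begin{theorem}\label{thm:A}
Let $G=G_1*_{G_0}G_2$ with $G_0$ infinite virtually cyclic, $G_i$ virtually fibered and $G_0\leqslant_{\mathrm{vr}}G_i$ for $i=1,2$. Then:
\begin{itemize}
\item[(1)] $G$ is virtually fibered;
\item[(2)] every infinite virtually cyclic subgroup $A\leqslant G_i$ with $A\leqslant_{\mathrm{vr}}G_i$ satisfies $A\leqslant_{\mathrm{vr}}G$; in particular $G_0\leqslant_{\mathrm{vr}}G$.
\end{itemize}
\end{theorem}

The construction behind this theorem needs slightly less than its hypotheses, and what it needs turns out to be necessary.

\begin{theorem}\label{thm:B}
Let $G=G_1*_{G_0}G_2$ with $G_1,G_2$ arbitrary groups, $G_0$ infinite virtually cyclic, $G_0\ne G_1$ and $G_0\ne G_2$. Then $G$ is virtually fibered if and only if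
\begin{itemize}
\item[$(*)$] there are fibered finite index normal subgroups $K_i\lhd G_i$ $(i=1,2)$ with $K_1\cap G_0=K_2\cap G_0=:N$, such that $N$ has infinite image in $K_1^{ab}$ and in $K_2^{ab}$.
\end{itemize}
If moreover $G_0\cong\mathbb Z$, or both $G_i$ are residually finite, then $G$ is virtually fibered if and only if $G_i$ is virtually fibered and $G_0\leqslant_{\mathrm{vr}}G_i$ for $i=1,2$.
\end{theorem}

Part (2) of Theorem~\ref{thm:A} reproduces the hypothesis on virtual retracts in the amalgam, and so allows the theorem to be iterated.

\begin{theorem}\label{thm:C}
Let $G$ be the fundamental group of a finite tree of groups with virtually fibered vertex groups and infinite virtually cyclic edge groups, each edge group being a virtual retract of both adjacent vertex groups. Then $G$ is virtually fibered, and every infinite virtually cyclic virtual retract of a vertex group is a virtual retract of $G$.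
\end{theorem}

These statements are sharp in two respects. In Theorem~\ref{thm:A} the hypothesis $G_0\leqslant_{\mathrm{vr}}G_1$ cannot be weakened to ``a finite index infinite cyclic subgroup of $G_0$ is a retract of $G_1$'' (Example~\ref{ex:deligne}). In Theorem~\ref{thm:C} trees cannot be replaced by graphs (Example~\ref{ex:bs}).

The idea of the proof is to choose $H$ large enough in index that the edge equations are solved by a matrix of rank one. If the values seen from $G_1$ are $a_1,\dots,a_r$ and those seen from $G_2$ are $b_1,\dots,b_s$, we take one copy of the data of $G_1$ for each $k$, scaled by $b_k$, and one copy of the data of $G_2$ for each $j$, scaled by $a_j$; the two sides then agree on the number $a_jb_k$. Section~\ref{sec:example} carries this out by hand in a case with $r=3$ and $s=2$, and Section~\ref{sec:gluing} in general. Section~\ref{sec:vr} prepares the subgroups and homomorphisms that are glued. The converse direction of Theorem~\ref{thm:B} is proved in Section~\ref{sec:converse}.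

\section{Characters, trees and finite generation}\label{sec:prelim}

\subsection*{Characters}
A \emph{character} of a group $H$ is a homomorphism $H\to\mathbb Z$. The image of a nonzero character is infinite cyclic, so $H$ is fibered if and only if it has a nonzero character with finitely generated kernel. A fibered group is finitely generated, and therefore so is a virtually fibered group. A finite index subgroup $K$ of a fibered group is fibered: if $\chi$ is a nonzero character with finitely generated kernel $F$, then $\chi|_K$ is nonzero and its kernel $K\cap F$ has finite index in $F$. Hence a virtually fibered group has a fibered finite index \emph{normal} subgroup, namely the normal core (the intersection of the conjugates) of a fibered finite index subgroup.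

If $K$ is finitely generated, then $K^{ab}$ is the direct sum of $\mathbb Z^r$ and a finite group. So an element of $K$ has infinite order in $K^{ab}$ if and only if some character of $K$ is nonzero on it, and a subgroup of $K$ has infinite image in $K^{ab}$ if and only if some character of $K$ is nonzero on it.

\begin{lemma}\label{lem:vc}
Let $A$ be an infinite virtually cyclic group.
\begin{itemize}
\item[(a)] Every subgroup of $A$ is finitely generated, and every finite index subgroup of $A$ is infinite virtually cyclic.
\item[(b)] If $n\in A$ has infinite order, then $\langle n\rangle$ has finite index in $A$, and a character of $A$ is determined by its value at $n$.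
\item[(c)] $A$ has a characteristic infinite cyclic subgroup of finite index.
\end{itemize}
\end{lemma}

\begin{proof}
Let $C_0\leqslant A$ be infinite cyclic of finite index $d$. A subgroup $B\leqslant A$ contains the cyclic group $B\cap C_0$ with finite index, which gives (a). In (b), the group $\langle n\rangle\cap C_0$ has finite index in $\langle n\rangle$, so it is nontrivial, so it has finite index in $C_0$ and in $A$. Every $h\in A$ then satisfies $h^p=n^q$ for some $p\geq1$ and $q\in\mathbb Z$, and a character $\beta$ satisfies $p\beta(h)=q\beta(n)$. For (c), a finitely generated group has finitely many subgroups of index $d$; their intersection is characteristic, has finite index and lies in $C_0$.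
\end{proof}

\subsection*{Trees}
We recall what we use from the theory of groups acting on trees \cite{Serre}. The factors $G_1,G_2$ embed in $G=G_1*_{G_0}G_2$, and a homomorphism from $G$ to any group is the same as a pair of homomorphisms from $G_1$ and $G_2$ that agree on $G_0$. The \emph{Bass--Serre tree} $T$ of $G$ has vertex set $G/G_1\sqcup G/G_2$ and edge set $G/G_0$, the edge $gG_0$ joining $gG_1$ to $gG_2$. It is a tree. The group $G$ acts on it by left multiplication, \emph{without inversion} (an element that preserves an edge fixes both of its ends), with one orbit of edges. The stabilizer of $gG_i$ is $gG_ig^{-1}$ for $i=0,1,2$, and the vertices $gG_1$, $gG_2$ have valence $|G_1:G_0|$, $|G_2:G_0|$. We write $[v,w]$ for the geodesic between two vertices and $H_z$ for the stabilizer in $H$ of a vertex or edge $z$.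

Finite generation passes in both directions between a group acting on a tree and its vertex stabilizers. Part (a) of the next lemma proves that kernels are finitely generated; part (b) is needed for the converse in Theorem~\ref{thm:B}.

\begin{lemma}\label{lem:fg}
Let a group $F$ act without inversion on a tree $T$, with finitely many orbits of vertices and of edges.
\begin{itemize}
\item[(a)] If all vertex stabilizers are finitely generated, then $F$ is finitely generated.
\item[(b)] If $F$ and all edge stabilizers are finitely generated, then all vertex stabilizers are finitely generated.
\end{itemize}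
\end{lemma}

\begin{proof}
(a) Choose a finite subtree $D$ with $FD=T$. For each pair $x,y$ of vertices of $D$ in the same orbit choose $f_{xy}\in F$ with $f_{xy}x=y$. Let $F'$ be generated by the elements $f_{xy}$ and the stabilizers $F_x$ of the vertices of $D$; it is finitely generated. If $fD$ and $D$ share a vertex $fx=y$, then $f\in f_{xy}F_x\subseteq F'$. Hence the subgraphs $F'D$ and $(F\setminus F')D$ share no vertex. They cover the connected graph $T$, so the second is empty and $F=F'$.

(b) Let $v$ be a vertex, $U=F_v$, and $S$ a finite generating set of $F$. We construct a finitely generated $U_1\leqslant U$ and a $U$-equivariant map $F\to U/U_1$ that is constant along the edges of the Cayley graph of $F$; this forces $U=U_1$.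

An element of $F$ that maps an edge oriented away from $v$ to another such oriented edge lies in $U$. So $U$ has finitely many orbits on the edges at $v$; let $e_1,\dots,e_p$ represent them, and let $U_0\leqslant U$ be generated by $F_{e_1},\dots,F_{e_p}$. Define $\phi_0\colon F\to U/U_0$ as follows. If $fv=v$, put $\phi_0(f)=fU_0$. Otherwise the first edge of $[v,fv]$ is $ue_j$ with $u\in U$, the coset $uF_{e_j}$ is determined by $f$, and we put $\phi_0(f)=uU_0$. Then $\phi_0(uf)=u\phi_0(f)$ for $u\in U$, because $[v,ufv]=u[v,fv]$.

Call $(f,s)\in F\times S$ \emph{critical} if $v\in[fv,fsv]$. If $(f,s)$ is not critical, then $[v,fv]$ and $[v,fsv]$ begin with the same edge, and $\phi_0(f)=\phi_0(fs)$. If $(f,s)$ is critical, then $f^{-1}v$ is one of the finitely many vertices of $[v,sv]$, and $f^{-1}v$ determines the coset $Uf$. So the critical pairs form finitely many orbits under $u\cdot(f,s)=(uf,s)$. For one pair $(f,s)$ in each orbit write $\phi_0(f)=uU_0$ and $\phi_0(fs)=u'U_0$, and let $U_1$ be generated by $U_0$ and the finitely many elements $u^{-1}u'$. The composite $\phi\colon F\to U/U_0\to U/U_1$ is $U$-equivariant and satisfies $\phi(fs)=\phi(f)$ for all $f\in F$, $s\in S$. Hence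 $\phi$ is constant, and $uU_1=\phi(u)=\phi(1)=U_1$ for every $u\in U$.
\end{proof}

\begin{lemma}\label{lem:count}
Let a group $H$ act without inversion on a tree $T$ that has at least one edge, let $\chi$ be a nonzero character of $H$, and let $F=\ker\chi$.
\begin{itemize}
\item[(a)] For every vertex or edge $z$, the number of $F$-orbits in $Hz$ is $|\chi(H):\chi(H_z)|$.
\item[(b)] Suppose that $H$ has finitely many orbits of edges, that $\chi(H_e)\neq0$ for every edge $e$, and that $\ker(\chi|_{H_v})$ is finitely generated for every vertex $v$. Then $F$ is finitely generated.
\end{itemize}
\end{lemma}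

\begin{proof}
Since $F\lhd H$, the $F$-orbits on $Hz\cong H/H_z$ correspond to the cosets of $FH_z$ in $H$, and $\chi$ induces a bijection $H/FH_z\to\chi(H)/\chi(H_z)$. This proves (a). In (b), nonzero subgroups of $\chi(H)\cong\mathbb Z$ have finite index, so $F$ has finitely many orbits of edges. Every vertex is an end of an edge, so $F$ has finitely many orbits of vertices. Now apply Lemma~\ref{lem:fg}(a), noting that $F_v=\ker(\chi|_{H_v})$.
\end{proof}

To identify kernels in examples we use one more fact of Bass--Serre theory: a group $F$ acting on a tree $T$ with trivial edge stabilizers is the free product of $\pi_1(F\backslash T)$ and the stabilizers of one vertex from each orbit. The fundamental group of a finite connected graph with $V$ vertices and $E$ edges is free of rank $E-V+1$.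

\begin{example}\label{ex:trefoil}
Let $G=\langle x,y\mid x^2=y^3\rangle$, the amalgam of $\langle x\rangle$ and $\langle y\rangle$ over $\langle n\rangle$ with $n=x^2=y^3$. For $\chi_1(x)=\chi_2(y)=1$ we have $a=2$ and $b=3$, and the recipe of the introduction gives $\chi(x)=3$, $\chi(y)=2$, $\chi(n)=6$, with $\chi(G)=\mathbb Z$. The kernel $F$ has trivial vertex stabilizers, and by Lemma~\ref{lem:count}(a) the graph $F\backslash T$ has $6$ edges and $3+2$ vertices. So $F$ is free of rank $2$.
\end{example}

\section{An example with six edge orbits}\label{sec:example}

Let $L\cong\mathbb Z^2$ be the abelian group generated by $x_0,x_1,x_2$ subject to $x_0x_1x_2=1$, with indices read modulo $3$, and let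
\[
G_1=L\rtimes\langle\sigma\mid\sigma^3\rangle,\quad \sigma x_i\sigma^{-1}=x_{i+1};\qquad
G_2=\langle x_0,s\mid s^2,\ sx_0s=x_0^{-1}\rangle;\qquad G_0=\langle x_0\rangle .
\]
Both factors are virtually fibered, through $K_1=L$ and $K_2=\langle x_0\rangle$. The group $G_0$ is a direct factor of $L$ and has index $2$ in $G_2$, so it is a virtual retract of both. Let $G=G_1*_{G_0}G_2$.

A character $\chi$ of a subgroup that contains $L$ and $\sigma$ satisfies $3\chi(x_0)=\chi(x_0x_1x_2)=0$, and a character of a subgroup that contains $x_0$ and $s$ satisfies $\chi(x_0)=-\chi(x_0)$. So we must pass to finite index on both sides. A character $\chi_1$ of $L$ takes values $a_i=\chi_1(x_i)$ on the three conjugates of $x_0$, with $a_0+a_1+a_2=0$; three integers of equal nonzero absolute value cannot have sum zero, so unequal values are forced. We take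
\[
(a_0,a_1,a_2)=(2,-1,-1).
\]
The character $\chi_2(x_0)=1$ of $K_2$ takes the values $\varepsilon=1$ and $\varepsilon=-1$ on the two conjugates of $x_0$ in $G_2$.

Rather than describe a finite index subgroup and a character on it, we write down an action of $G$ from which both can be read off. Let $W=\mathbb Z/3\times\{1,-1\}\times\mathbb Z$, a union of six lines indexed by pairs $(j,\varepsilon)$, and put
\[
\sigma(j,\varepsilon,t)=(j+1,\varepsilon,t),\qquad s(j,\varepsilon,t)=(j,-\varepsilon,t),\qquad x_i(j,\varepsilon,t)=(j,\varepsilon,t+\varepsilon a_{i-j}).
\]
The relations hold. The $x_i$ commute, and $x_0x_1x_2$ translates each line by $\varepsilon(a_0+a_1+a_2)=0$. We have $\sigma^3=s^2=1$, and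
\begin{align*}
\sigma x_i\sigma^{-1}(j,\varepsilon,t)&=\sigma(j-1,\varepsilon,t+\varepsilon a_{i-j+1})=x_{i+1}(j,\varepsilon,t),\\
sx_0s(j,\varepsilon,t)&=s(j,-\varepsilon,t-\varepsilon a_{-j})=x_0^{-1}(j,\varepsilon,t).
\end{align*}
So $G$ acts on $W$, and the action commutes with the translations in $t$. For fixed $\varepsilon$, three lines carry an action of $G_1$ built from $\varepsilon\chi_1$. For fixed $j$, two lines carry an action of $G_2$ built from $a_{-j}\chi_2$. Both prescriptions make $x_0$ translate the line $(j,\varepsilon)$ by the product $\varepsilon a_{-j}=\varepsilon a_j$, and this agreement is the reason that the two actions combine.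

The group $G$ permutes the set $\Omega$ of six lines through the simply transitive action of $\mathbb Z/3\times\mathbb Z/2$. Let $H$ be the stabilizer of the line $\omega_0=(0,1)$; it is normal of index $6$. An element $h\in H$ acts on $\omega_0$ as a translation by an integer $\chi(h)$, and $\chi$ is a character of $H$, surjective since $\chi(x_1)=-1$. For $g\in G$ with $g^{-1}\omega_0=(j,\varepsilon)$, the number $\chi(gx_ig^{-1})$ is the translation of $x_i$ on the line $(j,\varepsilon)$, that is, $\varepsilon a_{i-j}$. The assignment $HgG_i\mapsto G_ig^{-1}\omega_0$ identifies the edges of $H\backslash T$ with the points of $\Omega$, and its vertices with the orbits of $G_1$ and of $G_2$ on $\Omega$; see Figure~\ref{fig:k23}.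

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node[draw,circle] (p) at (0,1.6) {$L$};
\node[draw,circle] (m) at (0,-1.6) {$L$};
\node[draw,circle] (a) at (-2.6,0) {$\mathbb Z$};
\node[draw,circle] (b) at (0,0) {$\mathbb Z$};
\node[draw,circle] (c) at (2.6,0) {$\mathbb Z$};
\draw (p)--node[above left]{$2$}(a);
\draw (p)--node[left]{$-1$}(b);
\draw (p)--node[above right]{$-1$}(c);
\draw (m)--node[below left]{$-2$}(a);
\draw (m)--node[left]{$1$}(b);
\draw (m)--node[below right]{$1$}(c);
\node at (1.1,1.85) {$\varepsilon=1$};
\node at (1.2,-1.85) {$\varepsilon=-1$};
\node at (-3.6,0) {$j=0$};
\node at (0.95,0) {$j=1$};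
\node at (3.6,0) {$j=2$};
\end{tikzpicture}
\caption{The quotient of the Bass--Serre tree of $G=(L\rtimes\mathbb Z/3)*_{\langle x_0\rangle}(\mathbb Z\rtimes\mathbb Z/2)$ by the index $6$ subgroup $H$. Vertices carry their stabilizers in $H$. The edge $(j,\varepsilon)$ carries the value $\varepsilon a_j$ of the character $\chi$ on the conjugate of $x_0$ that generates its stabilizer. The labels add up to zero at every vertex, as the relations $x_0x_1x_2=1$ and $sx_0s=x_0^{-1}$ require.}
\label{fig:k23}
\end{figure}

All edge labels are nonzero, and the kernel of a nonzero character of $\mathbb Z^2$ or $\mathbb Z$ is $\mathbb Z$ or trivial. By Lemma~\ref{lem:count}(b), $F=\ker\chi$ is finitely generated, and $G$ is virtually fibered. By Lemma~\ref{lem:count}(a), the graph $F\backslash T$ has $2(2+1+1)=8$ edges, with trivial stabilizers; $1+1$ vertices with stabilizer $\mathbb Z$; and $2+1+1$ vertices with trivial stabilizer. Its fundamental group is free of rank $8-6+1=3$, so $F$ is free of rank $5$.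

Three things came for free here. The subgroups $K_1,K_2$ met $G_0$ in the same subgroup; characters with finitely generated kernel that are nonzero on all conjugates of $x_0$ were at hand; and $G_0$ fixed every line, so that matching the two sides was matching integers. The first two points are treated in Section~\ref{sec:vr} and the third in Section~\ref{sec:gluing}.

\section{Virtual retracts and characters}\label{sec:vr}

A retraction onto $A$ is defined on a subgroup that contains $A$ and need not be normal, which is awkward when two factors have to be compared. We replace it by a condition on normal subgroups that is stable under shrinking. Let $A\leqslant H$ be infinite virtually cyclic. A subgroup $K\leqslant H$ is \emph{adapted to $A$} if $K$ is normal of finite index in $H$, the group $A\cap K$ is infinite cyclic, and a generator of $A\cap K$ has infinite order in $K^{ab}$.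

\begin{lemma}\label{lem:vr}
Let $H$ be finitely generated and let $A\leqslant H$ be infinite virtually cyclic.
\begin{itemize}
\item[(a)] If $K$ is adapted to $A$, then so is every finite index normal subgroup $K'$ of $H$ contained in $K$.
\item[(b)] $A\leqslant_{\mathrm{vr}}H$ if and only if $H$ has a subgroup adapted to $A$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $A\cap K=\langle n\rangle$. Then $A\cap K'$ has finite index in $\langle n\rangle$, so $A\cap K'=\langle n^k\rangle$ with $k\geq1$. The map $K'\to K^{ab}$ factors through $(K')^{ab}$ and sends $n^k$ to an element of infinite order.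

(b) Let $\rho\colon R\to A$ be a retraction with $|H:R|<\infty$, and let $C\leqslant A$ be infinite cyclic of finite index. Let $K$ be the normal core in $H$ of the finite index subgroup $\rho^{-1}(C)$. If $h\in A\cap K$, then $h=\rho(h)\in C$. So $A\cap K$ is a finite index subgroup of $A$ inside $C$, hence infinite cyclic, generated by some $n$. The homomorphism $\rho|_K\colon K\to C\cong\mathbb Z$ fixes $n\ne1$, so $n$ has infinite order in $K^{ab}$.

Conversely, let $K$ be adapted to $A$, with $A\cap K=\langle n\rangle$, and let $\psi$ be a character of the finitely generated group $K$ with $\psi(n)\neq0$. The kernel of $\psi$ is a candidate for the kernel of a retraction, but $A$ need not normalize it. We average $\psi$ over $A$. A sign is needed, because $n$ may be conjugate to $n^{-1}$ in $A$, and then a plain average would vanish on $n$. Since $\langle n\rangle=A\cap K$ is normal in $A$, we have $hnh^{-1}=n^{\varepsilon(h)}$ for a homomorphism $\varepsilon\colon A\to\{\pm1\}$ that is trivial on $\langle n\rangle$. Put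
\[
\tau(k)=\sum_{h\in A/\langle n\rangle}\varepsilon(h)\,\psi(hkh^{-1})\qquad(k\in K).
\]
Each term depends only on the coset of $h$, because replacing $h$ by $hn$ conjugates $hkh^{-1}$ by the element $hnh^{-1}$ of $K$. The map $\tau$ is a character of $K$, and $\tau(n)=|A:\langle n\rangle|\,\psi(n)\ne0$. For $b\in A$ the map $h\mapsto hb$ permutes the group $A/\langle n\rangle$, so
\[
\tau(bkb^{-1})=\varepsilon(b)\sum_{h}\varepsilon(hb)\,\psi\bigl((hb)k(hb)^{-1}\bigr)=\varepsilon(b)\tau(k).
\]
Hence $A$ normalizes $M=\ker\tau$, and $AM$ is a subgroup in which $M$ is normal. We have $A\cap M=\langle n\rangle\cap M=1$ because $\tau(n)\neq0$. Further, $\tau(\langle n\rangle)$ has finite index in $\tau(K)\leqslant\mathbb Z$, so $\langle n\rangle M$ has finite index in $K$. Therefore $AM=M\rtimes A$ has finite index in $H$, and the projection $AM\to A$ is a retraction.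
\end{proof}

Subgroups of $G_1$ and $G_2$ adapted to $G_0$ may meet $G_0$ in different cyclic groups. The next lemma lets us prescribe the intersection exactly on each side.

\begin{lemma}\label{lem:depth}
Let $H$ be finitely generated, let $K$ be adapted to $A\leqslant H$, and let $A\cap K=\langle n\rangle$. For every $c\geq1$ there is a finite index normal subgroup $K_c$ of $H$ with $K_c\leqslant K$ and $A\cap K_c=\langle n^c\rangle$.
\end{lemma}

\begin{proof}
Let $\pi\colon K\to\mathbb Z^r$ be the quotient of $K^{ab}$ by its torsion subgroup. Then $\pi(n)\ne0$, so $\pi(n)=dp$ with $d\geq1$ and with the coordinates of $p$ coprime. Put $K_c=\pi^{-1}(dc\,\mathbb Z^r)$. It has finite index and is characteristic in $K$, hence normal in $H$. We have $A\cap K_c\leqslant\langle n\rangle$, and $n^k\in K_c$ if and only if $dc$ divides $kd$, that is, $c$ divides $k$.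
\end{proof}

It remains to find the characters. A fibered group $K$ has a character $\varphi$ with finitely generated kernel, and if $n$ has infinite order in $K^{ab}$ it has a character $\psi$ with $\psi(n)\ne0$. We need one character with both properties, and $\varphi$ may vanish on $n$: take for $\varphi$ the projection of $F_2\times\mathbb Z$ to $\mathbb Z$ and for $n$ a free generator of $F_2$. The remedy is that finite generation of the kernel is an open condition.

Let $K$ be finitely generated. Then $\operatorname{Hom}(K,\mathbb R)$ is a finite-dimensional real vector space. The \emph{character sphere} $S(K)$ is the quotient of $\operatorname{Hom}(K,\mathbb R)\setminus\{0\}$ by multiplication with positive reals, with the quotient topology, and $[\chi]$ denotes the class of $\chi$. The Bieri--Neumann--Strebel invariant is a subset $\Sigma(K)\subseteq S(K)$. Up to the antipodal map, which plays no role here, $[\chi]\in\Sigma(K)$ means that the elements $k$ with $\chi(k)\geq0$ span a connected subgraph of the Cayley graph of $K$ for a finite generating set. We use only the following two facts \cite[Theorems~A and~B1]{BNS}: the set $\Sigma(K)$ is open in $S(K)$, and a nonzero character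 $\chi\colon K\to\mathbb Z$ has finitely generated kernel if and only if $[\chi]$ and $[-\chi]$ both lie in $\Sigma(K)$.

\begin{lemma}\label{lem:bns}
Let $K\lhd H$ be a fibered subgroup of finite index, and let $n_1,\dots,n_l\in K$ have infinite order in $K^{ab}$. Then $K$ has a character $\chi$ with finitely generated kernel such that $\chi(hn_jh^{-1})\neq0$ for all $h\in H$ and all $j$.
\end{lemma}

\begin{proof}
A character of $K$ is constant on $K$-conjugacy classes, so it suffices to treat the finite set $\Theta$ of elements $hn_jh^{-1}$ with $h$ in a transversal of $K$ in $H$. Conjugation by $h$ is an automorphism of $K$, so each $\theta\in\Theta$ has infinite order in $K^{ab}$, and $\{\psi:\psi(\theta)=0\}$ is a proper subspace of $\operatorname{Hom}(K,\mathbb Q)$. A vector space over an infinite field is not a finite union of proper subspaces. So some $\psi\in\operatorname{Hom}(K,\mathbb Q)$ is nonzero on every $\theta\in\Theta$, and after clearing denominators on a finite generating set we may assume that $\psi$ is a character.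

Let $\varphi\colon K\to\mathbb Z$ be an epimorphism with finitely generated kernel, and put $\chi_m=m\varphi+\psi$ for $m\geq1$. For each $\theta\in\Theta$ the equation $m\varphi(\theta)+\psi(\theta)=0$ has at most one solution $m$, since $\psi(\theta)\ne0$. Moreover $[\pm\chi_m]=[\pm(\varphi+\psi/m)]$ converges to $[\pm\varphi]\in\Sigma(K)$ as $m\to\infty$. Since $\Sigma(K)$ is open, $\chi_m$ has finitely generated kernel for all large $m$. Take $\chi=\chi_m$ with $m$ large.
\end{proof}

\section{Gluing actions on lines}\label{sec:gluing}

Finite index subgroups of an amalgam are hard to describe directly, but actions are easy: an action of $G$ on a set is a pair of actions of $G_1$ and $G_2$ that agree on $G_0$. So we encode a finite index subgroup together with a character as an action, as in Section~\ref{sec:example}.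

Let a group $G$ act on a set $W$, commuting with a free action $w\mapsto w+t$ of $\mathbb Z$ that has finitely many orbits. We call these orbits \emph{lines}; they form a finite $G$-set $\Omega=W/\mathbb Z$. An element $h$ of the stabilizer $\operatorname{Stab}_G(\omega)$ of a line $\omega$ commutes with the simply transitive action of $\mathbb Z$ on $\omega$, so it acts on $\omega$ as $w\mapsto w+\chi_\omega(h)$ for an integer $\chi_\omega(h)$. The map $\chi_\omega$ is a character of the finite index subgroup $\operatorname{Stab}_G(\omega)$. For $w\in\omega$ we have $ghg^{-1}(gw)=g(w+\chi_\omega(h))=gw+\chi_\omega(h)$, so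
\begin{equation}\label{eq:conj}
\chi_{g\omega}(ghg^{-1})=\chi_\omega(h)\qquad(g\in G,\ h\in\operatorname{Stab}_G(\omega)).
\end{equation}

\begin{proposition}\label{prop:glue}
Let $G=G_1*_{G_0}G_2$ with $G_0$ infinite virtually cyclic. For $i=1,2$ let $K_i\lhd G_i$ have finite index, with $K_1\cap G_0=K_2\cap G_0=N$, and let $n\in N$ have infinite order. Let $\chi_i$ be a character of $K_i$ with finitely generated kernel such that $\chi_i(u^{-1}nu)\ne0$ for all $u\in G_i$. Then there are finite index subgroups $H_0\leqslant H\leqslant G$ with $H_0\lhd G$ and a character $\chi$ of $H$ such that:
\begin{itemize}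
\item[(a)] $H_0\cap G_i=K_i$ for $i=1,2$;
\item[(b)] for all $g\in G$ and $i\in\{1,2\}$ we have $H\cap gG_ig^{-1}=gK_ig^{-1}$, and there are $u\in G_i$ and $\lambda\in\mathbb Z\setminus\{0\}$ with $\chi(gkg^{-1})=\lambda\chi_i(u^{-1}ku)$ for all $k\in K_i$;
\item[(c)] $\chi$ is nonzero and $\ker\chi$ is finitely generated.
\end{itemize}
In particular $H$ is fibered and $G$ is virtually fibered.
\end{proposition}

\begin{proof}
\emph{Step 1: the actions of the factors.} For a nonzero integer $\lambda$ let $Y_i(\lambda)$ be the quotient of $G_i\times\mathbb Z$ by the right action $(u,t)\cdot k=(uk,\,t-\lambda\chi_i(k))$ of $K_i$. Writing $[u,t]$ for the class of $(u,t)$, we have $[uk,t]=[u,t+\lambda\chi_i(k)]$ for $k\in K_i$. The group $G_i$ acts by $g[u,t]=[gu,t]$ and $\mathbb Z$ acts by $[u,t]+t'=[u,t+t']$. These actions commute. The action of $\mathbb Z$ is free, since $(u,t)\cdot k=(u,t+t')$ forces $k=1$ and then $t'=0$. The lines of $Y_i(\lambda)$ correspond to the cosets $uK_i$. As $K_i$ is normal, the stabilizer in $G_i$ of every line is $K_i$, and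
\begin{equation}\label{eq:translate}
k[u,t]=[u\cdot u^{-1}ku,\,t]=[u,\,t+\lambda\chi_i(u^{-1}ku)]\qquad(k\in K_i).
\end{equation}

\emph{Step 2: restriction to $G_0$.} To glue, we need a union of sets $Y_1(\lambda)$ and a union of sets $Y_2(\mu)$ that are isomorphic as $(G_0\times\mathbb Z)$-sets. Since $G_0$ may permute the lines, we compare orbits of $G_0\times\mathbb Z$ through their point stabilizers. Let $p_1,\dots,p_r$ represent the double cosets $G_0\backslash G_1/K_1$, and let $q_1,\dots,q_s$ represent $G_0\backslash G_2/K_2$. Define characters of $N$ by
\[
\beta_j(h)=\chi_1(p_j^{-1}hp_j),\qquad\gamma_k(h)=\chi_2(q_k^{-1}hq_k),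
\]
and put $a_j=\beta_j(n)$ and $b_k=\gamma_k(n)$. These integers are nonzero by hypothesis. The orbits of $G_0\times\mathbb Z$ on $Y_1(\lambda)$ correspond to the orbits of $G_0$ on $G_1/K_1$, so they are the orbits of the points $[p_j,0]$, $1\leq j\leq r$. A pair $(h,t)\in G_0\times\mathbb Z$ fixes $[p_j,0]$ only if $h$ preserves its line, that is, $h\in G_0\cap K_1=N$. By \eqref{eq:translate}, the stabilizer of $[p_j,0]\in Y_1(\lambda)$ is $\{(h,-\lambda\beta_j(h)):h\in N\}$. In the same way the orbits on $Y_2(\mu)$ are those of the points $[q_k,0]$, $1\leq k\leq s$, and, because $G_0\cap K_2$ is the same group $N$, the stabilizer of $[q_k,0]$ is $\{(h,-\mu\gamma_k(h)):h\in N\}$.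

The group $N$ has finite index in $G_0$, so it is infinite virtually cyclic, and by Lemma~\ref{lem:vc}(b) a character of $N$ is determined by its value at $n$. The characters $b_k\beta_j$ and $a_j\gamma_k$ both send $n$ to $a_jb_k$. Hence
\begin{equation}\label{eq:rankone}
b_k\beta_j=a_j\gamma_k\qquad(1\leq j\leq r,\ 1\leq k\leq s).
\end{equation}

\emph{Step 3: gluing.} Put
\[
W_1=\bigsqcup_{k=1}^sY_1(b_k),\qquad W_2=\bigsqcup_{j=1}^rY_2(a_j).
\]
The $(G_0\times\mathbb Z)$-orbits of both sets are indexed by the pairs $(j,k)$: in $W_1$ the orbit of $[p_j,0]$ in the $k$-th summand $Y_1(b_k)$, and in $W_2$ the orbit of $[q_k,0]$ in the $j$-th summand $Y_2(a_j)$. By \eqref{eq:rankone} these two points have the same stabilizer in $G_0\times\mathbb Z$, so there is an equivariant bijection between their orbits that maps one point to the other. Together these maps form a $(G_0\times\mathbb Z)$-equivariant bijection $\vartheta\colon W_1\to W_2$. Let $W=W_1$, with its action of $G_1$ and with the action $g\cdot w=\vartheta^{-1}(g\vartheta(w))$ of $G_2$. The two actions agree on $G_0$, so $G$ acts on $W$. The action commutes with $\mathbb Z$, because those of the generating subgroups $G_1$ and $G_2$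 do. As a $(G_i\times\mathbb Z)$-set, $W$ is isomorphic to $W_i$. So Step 1 shows that for every line $\omega\in\Omega=W/\mathbb Z$ and $i=1,2$ there are $u\in G_i$ and $\lambda\in\mathbb Z\setminus\{0\}$ with
\begin{equation}\label{eq:local}
\operatorname{Stab}_{G_i}(\omega)=K_i,\qquad\chi_\omega(k)=\lambda\chi_i(u^{-1}ku)\quad(k\in K_i).
\end{equation}

Let $H_0$ be the kernel of the action of $G$ on the finite set $\Omega$. Fix $\omega_0\in\Omega$ and put $H=\operatorname{Stab}_G(\omega_0)$ and $\chi=\chi_{\omega_0}$. Statement (a) follows from the first half of \eqref{eq:local}. For (b), let $\omega=g^{-1}\omega_0$. Then $g^{-1}Hg=\operatorname{Stab}_G(\omega)$, so $H\cap gG_ig^{-1}=g\operatorname{Stab}_{G_i}(\omega)g^{-1}=gK_ig^{-1}$, and $\chi(gkg^{-1})=\chi_\omega(k)$ by \eqref{eq:conj}. Now apply \eqref{eq:local}.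

\emph{Step 4: the kernel.} Let $H$ act on the Bass--Serre tree of $G$; it has finitely many orbits of edges because it has finite index. By (b), the stabilizer in $H$ of the edge $gG_0$ is $gK_1g^{-1}\cap gG_0g^{-1}=gNg^{-1}$, and $\chi(gng^{-1})=\lambda\chi_1(u^{-1}nu)\neq0$. Again by (b), the stabilizer of the vertex $gG_i$ is $gK_ig^{-1}$, and the kernel of $\chi$ on it is $gu(\ker\chi_i)u^{-1}g^{-1}$, which is finitely generated. Lemma~\ref{lem:count}(b) gives (c).
\end{proof}

In the example of Section~\ref{sec:example} the representatives are $p_j=\sigma^j$ and $q\in\{1,s\}$, the summands of $W_1$ are the sets $\varepsilon=\text{const}$, and the summands of $W_2$ are the sets $j=\text{const}$.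

The proof uses that $G_0$ is virtually cyclic only in \eqref{eq:rankone}: any two nonzero characters of $N$ are proportional. The hypothesis that $\chi_i$ is nonzero on every conjugate of $n$ is used twice, to make the scaling factors $a_j,b_k$ nonzero and to bound the number of edge orbits of $\ker\chi$. The equality $K_1\cap G_0=K_2\cap G_0$ makes the stabilizers in Step 2 comparable; Example~\ref{ex:deligne} is a case in which it cannot be reconciled with the other hypotheses.

\section{Amalgams and trees of virtually fibered groups}\label{sec:AC}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We prove both parts at once. By symmetry let $A\leqslant G_1$ be infinite virtually cyclic with $A\leqslant_{\mathrm{vr}}G_1$; the group $A=G_0$ shows that such subgroups exist. The groups $G_1$, $G_2$ and $G$ are finitely generated.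

By Lemma~\ref{lem:vr}(b), $G_1$ has a subgroup adapted to $G_0$ and a subgroup adapted to $A$, and it has a fibered finite index normal subgroup. Let $K_1'$ be the intersection of the three. It is fibered, and by Lemma~\ref{lem:vr}(a) it is adapted to both $G_0$ and $A$. Likewise let $K_2'\lhd G_2$ be fibered and adapted to $G_0$.

Write $G_0\cap K_i'=\langle n_i\rangle$. Both groups have finite index in $G_0$, so their intersection is an infinite cyclic group $\langle n\rangle=\langle n_1^{c_1}\rangle=\langle n_2^{c_2}\rangle$ with $c_1,c_2\geq1$. Lemma~\ref{lem:depth} gives finite index normal subgroups $K_i\lhd G_i$ with $K_i\leqslant K_i'$ and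
\[
K_1\cap G_0=\langle n\rangle=K_2\cap G_0 .
\]
Each $K_i$ is fibered. By Lemma~\ref{lem:vr}(a), $n$ has infinite order in $K_1^{ab}$ and in $K_2^{ab}$, and $A\cap K_1=\langle n_A\rangle$ is infinite cyclic with $n_A$ of infinite order in $K_1^{ab}$. Lemma~\ref{lem:bns} gives characters $\chi_i$ of $K_i$ with finitely generated kernels such that $\chi_1$ is nonzero on all $G_1$-conjugates of $n$ and of $n_A$, and $\chi_2$ is nonzero on all $G_2$-conjugates of $n$. Proposition~\ref{prop:glue} applies with $N=\langle n\rangle$ and proves (1).

For (2), take $H_0$ and $\chi$ from Proposition~\ref{prop:glue}. By its part (a), $A\cap H_0=A\cap K_1=\langle n_A\rangle$. By its part (b) with $g=1$, $\chi(n_A)=\lambda\chi_1(u^{-1}n_Au)\neq0$, so $n_A$ has infinite order in $H_0^{ab}$. Thus the finite index normal subgroup $H_0$ of $G$ is adapted to $A$, and $A\leqslant_{\mathrm{vr}}G$ by Lemma~\ref{lem:vr}(b).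
\end{proof}

\begin{remark}\label{rem:fiber}
In this proof $\chi$ is injective on each edge stabilizer $g\langle n\rangle g^{-1}$ of $H$, so $\ker\chi$ acts on the Bass--Serre tree with trivial edge stabilizers and finite quotient. Hence $\ker\chi$ is the free product of a finitely generated free group and finitely many groups, each isomorphic to $\ker\chi_1$ or $\ker\chi_2$.
\end{remark}

A \emph{finite tree of groups} consists of a finite tree, a group $G_v$ for each vertex $v$, and a group $G_e$ for each edge $e$ with embeddings into the groups of the two ends of $e$. Its fundamental group is generated by the vertex groups subject to their own relations and the identification of the two images of each $G_e$. The vertex groups embed in it. If $v$ is a leaf, $e$ its edge, and $G'$ the fundamental group of the tree of groups obtained by deleting $v$ and $e$, then the fundamental group is $G'*_{G_e}G_v$.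

\begin{proof}[Proof of Theorem~\ref{thm:C}]
We use induction on the number of vertices. For one vertex there is nothing to prove. Otherwise write $G=G'*_{G_e}G_v$ as above, and let $w$ be the other end of $e$. By induction $G'$ is virtually fibered, and infinite virtually cyclic virtual retracts of its vertex groups are virtual retracts of $G'$. In particular $G_e\leqslant_{\mathrm{vr}}G_w$ gives $G_e\leqslant_{\mathrm{vr}}G'$. Theorem~\ref{thm:A}(1) shows that $G$ is virtually fibered. If $A$ is an infinite virtually cyclic virtual retract of a vertex group, then $A$ is a virtual retract of $G_v$ or, by induction, of $G'$, and Theorem~\ref{thm:A}(2) gives $A\leqslant_{\mathrm{vr}}G$.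
\end{proof}

\section{What a virtual fibering of the amalgam forces}\label{sec:converse}

To prove that $(*)$ is necessary we restrict a fibering of $H\leqslant G$ to $H\cap G_i$. Two things have to be shown: the character does not vanish on $H\cap G_0$, and its kernel on $H\cap G_i$ is finitely generated. Both follow once we know that the kernel $F$ acts on the tree with finite quotient, and this comes from the fact that $F$ is finitely generated and normal.

We recall that an automorphism $f$ of a tree that acts without inversion either fixes a vertex or is \emph{hyperbolic}: it translates along a unique line, its \emph{axis}. Every nonempty $f$-invariant subtree contains the axis of a hyperbolic $f$, since for any vertex $y$ the geodesic $[y,fy]$ contains $[y',fy']$, where $y'$ is the point of the axis nearest to $y$. The axis of $hfh^{-1}$ is the image under $h$ of the axis of $f$. A finitely generated group that acts without inversion and has no hyperbolic element fixes a vertex \cite[I.6.5, Cor.~3 of Prop.~26]{Serre}.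

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Condition $(*)$ is sufficient.} The group $N$ has finite index in $G_0$, so it contains an element $n$ of infinite order, and $\langle n\rangle$ has finite index in $N$. As $N$ has infinite image in $K_i^{ab}$, so has $\langle n\rangle$. Lemma~\ref{lem:bns}, applied to $K_i\lhd G_i$ and $n$, gives the characters required by Proposition~\ref{prop:glue}.

\emph{Condition $(*)$ is necessary.} Let $H\lhd G$ be a fibered finite index normal subgroup, $\chi\colon H\to\mathbb Z$ an epimorphism, and $F=\ker\chi$ finitely generated. Let $T$ be the Bass--Serre tree of $G$.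

We claim that $T$ has no proper nonempty $H$-invariant subtree. Let $T'$ be one. Since $H$ has finitely many orbits of vertices, the distance from a vertex of $T$ to $T'$ is bounded. Since $T'\ne T$, some edge $e$ has exactly one end in $T'$. All vertices of $T$ have valence at least $2$, because $G_0\ne G_1$ and $G_0\neq G_2$, so $e$ is the first edge of an infinite geodesic ray that starts in $T'$. The subtree $T'$ lies on one side of $e$, so the $m$-th vertex of the ray has distance $m$ from $T'$, a contradiction.

\emph{Case 1: $F$ fixes a vertex.} The vertices and edges fixed by $F$ form a nonempty subtree, which is $H$-invariant because $F\lhd H$. So $F$ acts trivially on $T$. Let $h\in H$ with $\chi(h)=1$; then $H=F\langle h\rangle$. If $h$ fixed a vertex, that vertex would be a proper $H$-invariant subtree. So $h$ is hyperbolic, its axis is $H$-invariant, and $T$ is a line. All valences equal $2$, so $|G_i:G_0|=2$ and $G_0\lhd G_i$. Let $C$ be a characteristic infinite cyclic subgroup of finite index in $G_0$ (Lemma~\ref{lem:vc}(c)). Then $C$ is normal of finite index in $G_1$ and in $G_2$, it is fibered, and $C=C^{ab}$ is infinite. So $(*)$ holds with $K_1=K_2=N=C$.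

\emph{Case 2: $F$ fixes no vertex.} Then $F$ contains hyperbolic elements. Let $T_F$ be the smallest subtree that contains the axes of all hyperbolic elements of $F$. Since $F\lhd H$, the group $H$ permutes these axes, so $T_F$ is $H$-invariant and $T_F=T$. Let $S$ be a finite generating set of $F$, let $y$ be a vertex, and let $D$ be the union of the geodesics $[y,sy]$ for $s\in S$. The subgraph $FD$ is connected, because $fD$ contains both $fy$ and $fsy$ for each $s\in S$. So $FD$ is an $F$-invariant subtree, it contains all the axes, and $FD=T$. Hence $F$ has finitely many orbits of vertices and of edges.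

Apply Lemma~\ref{lem:count}(a) to the edge $G_0$: the index $|\chi(H):\chi(H\cap G_0)|$ is finite, so $\chi(H\cap G_0)\neq0$. Put $K_i=H\cap G_i$, a finite index normal subgroup of $G_i$. Then $K_1\cap G_0=K_2\cap G_0=H\cap G_0=:N$, and the character $\chi|_{K_i}$ is nonzero on $N$, so $N$ has infinite image in $K_i^{ab}$. The kernel of $\chi|_{K_i}$ is $F\cap G_i$, the stabilizer in $F$ of the vertex $G_i$. The edge stabilizers of $F$ are subgroups of conjugates of $G_0$, hence finitely generated by Lemma~\ref{lem:vc}(a). By Lemma~\ref{lem:fg}(b), $F\cap G_i$ is finitely generated. So $K_i$ is fibered and $(*)$ holds.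

\emph{The final equivalence.} One direction is Theorem~\ref{thm:A}. For the other, let $G$ be virtually fibered and take $K_1,K_2,N$ as in $(*)$. Then each $G_i$ is virtually fibered, hence finitely generated, and by Lemma~\ref{lem:vr}(b) it suffices to find a subgroup of $G_i$ adapted to $G_0$. The only obstacle is that $N$ need not be cyclic.

If $G_0\cong\mathbb Z$, then $N$ is infinite cyclic with infinite image in $K_i^{ab}$, so $K_i$ is adapted to $G_0$.

Suppose that $G_i$ is residually finite, that is, every finite subset of $G_i\setminus\{1\}$ is disjoint from some finite index normal subgroup. Let $\beta$ be a character of $K_i$ that is nonzero on $N$, and let $E=N\cap\ker\beta$. If $n\in N$ has infinite order, then $\beta(n)\neq0$ by Lemma~\ref{lem:vc}(b). So $E$ meets the finite index subgroup $\langle n\rangle$ of $N$ trivially, and $E$ is finite. Choose a finite index normal subgroup $M\lhd G_i$ with $M\cap E=1$ and put $K=K_i\cap M$. Then $G_0\cap K=N\cap M$ is infinite and $\beta$ is injective on it. So $G_0\cap K$ is infinite cyclic, the character $\beta|_K$ is nonzero on its generator, and $K$ is adapted to $G_0$.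
\end{proof}

\section{Sharpness}\label{sec:sharp}

The first example shows that some hypothesis on the position of $G_0$ in the factors is needed, and why Theorem~\ref{thm:B} excludes trivial amalgams.

\begin{example}\label{ex:heis}
Let $P=\langle x,y,z\mid[x,y]=z,\ z\text{ central}\rangle$ be the integral Heisenberg group. It is fibered: the character $x\mapsto1$, $y,z\mapsto0$ has kernel $\langle y,z\rangle$. If $K\lhd P$ has finite index $k$, then $x^k,y^k\in K$ and $z^{k^2}=[x^k,y^k]\in[K,K]$, so $K\cap\langle z\rangle$ has finite image in $K^{ab}$. By Lemma~\ref{lem:vr}(b), $\langle z\rangle$ is not a virtual retract of $P$. By Theorem~\ref{thm:B}, the double $P*_{\langle z\rangle}P$ is not virtually fibered, although both factors are fibered. On the other hand, the trivial amalgam with $G_0=G_1=\langle z\rangle$ and $G_2=P$ is fibered while $(*)$ fails, so the assumption $G_0\neq G_i$ cannot be dropped from Theorem~\ref{thm:B}.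
\end{example}

When $G_0$ is not cyclic, $G_0\leqslant_{\mathrm{vr}}G_1$ contains two pieces of information: a cyclic subgroup of finite index survives in an abelianization, and the rest of $G_0$ can be excluded by passing to finite index. The next example keeps the first and removes the second. A torsion element of $G_0$ lies in every finite index subgroup of $G_1$; through the equality $K_1\cap G_0=K_2\cap G_0$ it is forced into $K_2$, and in $G_2$ it normally generates everything.

\begin{example}\label{ex:deligne}
Let $m\geq2$ and let $\widetilde\Gamma$ be the preimage of $Sp_{2m}(\mathbb Z)$ in the universal cover of $Sp_{2m}(\mathbb R)$, a central extension of $Sp_{2m}(\mathbb Z)$ by $\mathbb Z$. By a theorem of Deligne \cite{Deligne}, every finite index subgroup of $\widetilde\Gamma$ contains $2\mathbb Z$. Let $\Gamma=\widetilde\Gamma/4\mathbb Z$ and let $c\in\Gamma$ be the image of $2\in\mathbb Z$. Then $\Gamma$ is infinite and finitely generated, and $c$ is a central element of order $2$ that lies in every finite index subgroup of $\Gamma$. Put $G_1=\Gamma\times\langle z\rangle$ with $z$ of infinite order. The projection to $\langle z\rangle$ shows that $G_1$ is fibered with kernel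 $\Gamma$ and that $\langle z\rangle$ is a retract of $G_1$.

Let $G_2$ be the affine reflection group of type $\tilde A_2$, the $(3,3,3)$ triangle reflection group. We use it in the form $G_2=\Lambda\rtimes S_3$, where $\Lambda=\{v\in\mathbb Z^3:v_1+v_2+v_3=0\}\cong\mathbb Z^2$ is the translation lattice and $S_3$ permutes coordinates. Let $r=(1\,2)$, a reflection, and let $u=(1,1,-2)\in\Lambda$, which generates the group of vectors of $\Lambda$ fixed by $r$. Then $\langle r,u\rangle=\langle r\rangle\times\langle u\rangle\cong\mathbb Z/2\times\mathbb Z$. The group $G_2$ is virtually fibered through $\Lambda$. Since $\langle r,u\rangle\cap\Lambda=\langle u\rangle$, the subgroup $\Lambda$ is adapted to $\langle r,u\rangle$, and $\langle r,u\rangle\leqslant_{\mathrm{vr}}G_2$ by Lemma~\ref{lem:vr}(b). The normal closure of $r$ is $G_2$. Indeed, it contains all transpositions, hence $S_3$; it contains the commutator of $r$ with $v=(1,0,-1)$, which is $v-rv=(1,-1,0)$; and the $S_3$-orbit of $(1,-1,0)$ generates $\Lambda$. Consequently $G_2^{ab}$ is generated by the image of $r$ and is finite.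

Let $G=G_1*_{G_0}G_2$ with $G_0=\langle c\rangle\times\langle z\rangle$ identified with $\langle r\rangle\times\langle u\rangle$ by $c=r$, $z=u$. The abelian group $G_0$ is a proper subgroup of both factors, which are not abelian. Suppose that $G$ is virtually fibered, and take $K_1,K_2,N$ as in condition $(*)$ of Theorem~\ref{thm:B}. The subgroup $K_1\cap\Gamma$ has finite index in $\Gamma$, so $c\in K_1\cap G_0=K_2\cap G_0$, that is, $r\in K_2$. Since $K_2$ is normal, $K_2=G_2$. Then $K_2^{ab}$ is finite, which contradicts $(*)$. So $G$ is not virtually fibered, although both factors are virtually fibered, $G_0\leqslant_{\mathrm{vr}}G_2$, and the index $2$ infinite cyclic subgroup $\langle z\rangle$ of $G_0$ is a retract of $G_1$.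
\end{example}

\begin{remark}\label{rem:double}
The same group $G_1$ shows that the last statement of Theorem~\ref{thm:B} needs an extra hypothesis. Every finite index subgroup of $G_1$ contains $c$, so none is adapted to $G_0=\langle c\rangle\times\langle z\rangle$, and $G_0$ is not a virtual retract of $G_1$. Yet the double $G_1*_{G_0}G_1$ satisfies $(*)$ with both $K_i$ equal to the whole factor, so it is virtually fibered.
\end{remark}

Finally, a cycle that is present in the underlying graph from the start can carry an obstruction that no finite index subgroup removes.

\begin{example}\label{ex:bs}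
The group $BS(1,2)=\langle a,t\mid tat^{-1}=a^2\rangle$ is the fundamental group of a graph of groups with one vertex and one loop: it is the HNN extension of the fibered group $\langle a\rangle\cong\mathbb Z$ whose edge group $\mathbb Z$ embeds as $\langle a\rangle$ and as $\langle a^2\rangle$. Both images have finite index, so both are virtual retracts of the vertex group. We have $BS(1,2)\cong B\rtimes\langle t\rangle$ with $B=\mathbb Z[1/2]$, where conjugation by $t$ is multiplication by $2$. Let $H$ be a finite index subgroup and $\chi\colon H\to\mathbb Z$ an epimorphism. Choose $p\geq1$ with $t^p\in H$. For $x\in H\cap B$ we have $\chi(x)=\chi(t^pxt^{-p})=2^p\chi(x)$, so $\chi(x)=0$. Thus $\chi$ factors through $H/(H\cap B)$, which is a nonzero subgroup of $\langle t\rangle\cong\mathbb Z$. An epimorphism $\mathbb Z\to\mathbb Z$ is injective, so $\ker\chi=H\cap B$. This group has finite index in $B$, and $B$ is not finitely generated because its denominators are unbounded; so $\ker\chi$ is not finitely generated. Hence $BS(1,2)$ is not virtually fibered, and Theorem~\ref{thm:C} fails for graphs with cycles.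
\end{example}

\begin{thebibliography}{9}

\bibitem{BNS}
Bieri, Neumann and Strebel, \emph{A geometric invariant of discrete groups}, Invent. Math. 90 (1987).

\bibitem{Deligne}
Deligne, \emph{Extensions centrales non r\'esiduellement finies de groupes arithm\'etiques}, C. R. Acad. Sci. Paris 287 (1978).

\bibitem{MM}
Jon Merladet Urig\"uen and Ashot Minasyan, \emph{Property (VRC) and virtual fibering for amalgamated free products}, arXiv:2511.21293 (2025).

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
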